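# The edit distance function of Forb(G(n₀, p₀))

## 1. The edit distance function of a random forbidden-subgraph property

Logarithms are to base 2 unless written $\ln$. Write $n=n_0$, let $F\sim G(n,p_0)$ be the Erdős–Rényi random graph, where $p_0=p_0(n)\in(0,1)$ is allowed to depend on $n$, and let $\mathcal H=\mathrm{Forb}(F)$ be the property of containing no induced copy of $F$. Its edit distance function $\mathrm{ed}_{\mathcal H}$ is defined in Section 2. Put
$$\beta=-\log(1-p_0),\qquad \gamma=-\log p_0,\qquad q=\min\{p_0,1-p_0\}\le\tfrac12,$$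
$$a=\log\tfrac1q=\max\{\beta,\gamma\}\ge 1,\qquad b=\min\{\beta,\gamma\},$$
$$\Lambda=a+\log\log n,\qquad r=\frac{\Lambda}{\log n},\qquad \varepsilon=r^{1/3},$$
$$f(p)=f_{n,p_0}(p)=\frac{2\log n}{n}\min\Big\{\frac p\beta,\frac{1-p}\gamma\Big\},\qquad p\in[0,1].$$

**Theorem A.** Suppose $a=o(\log n)$, so that $r,\varepsilon\to0$. For all large $n$:

1. with probability at least $1-\exp(-n^{2-40r})$, $\mathrm{ed}_{\mathcal H}(p)\ge(1-4\varepsilon)f(p)$ for all $p\in[0,1]$;
2. with probability at least $1-2/n$, $\mathrm{ed}_{\mathcal H}(p)\le(1+4r)f(p)$ for all $p\in[0,1]$.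

**Theorem B (the range is sharp).** Suppose $nq/\log n\to\infty$. Then the conclusion "there is a deterministic $\varepsilon(n)\to0$ such that, with probability tending to 1, $(1-\varepsilon(n))f\le\mathrm{ed}_{\mathcal H}\le(1+\varepsilon(n))f$ on $[0,1]$" holds if and only if $\log(1/q)=o(\log n)$.

**Corollary C (fixed $p_0$).** For every fixed $p_0\in(0,1)$, with probability tending to 1 as $n_0\to\infty$, the random property $\mathcal H=\mathrm{Forb}(G(n_0,p_0))$ satisfies
$$(1-\varepsilon(n_0))f_{n_0,p_0}(p)\le \mathrm{ed}_{\mathcal H}(p)\le(1+\varepsilon(n_0))f_{n_0,p_0}(p)\quad\text{simultaneously for all }p\in[0,1],$$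
with a deterministic $\varepsilon(n_0)=O\big((\log\log n_0/\log n_0)^{1/3}\big)$.

Corollary C follows at once from Theorem A: for fixed $p_0$ the number $a$ is a constant, so $r=(a+\log\log n)/\log n\to0$, and $4r\le 4r^{1/3}$ once $r\le 1$, so $\varepsilon(n)=4r^{1/3}$ works on both sides with probability at least $1-2/n-\exp(-n^{2-40r})\to1$. The assertion of Corollary C was stated as a conjecture, and the source of the problem is Ryan R. Martin, "The edit distance function and symmetrization", arXiv:1007.1897 (2010). The case $p_0=1/2$ is known (Alon and Stav). The answer is therefore that the conjecture is true for every fixed $p_0\in(0,1)$.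

Throughout, "for $n$ large" refers to a threshold that depends only on the sequence $p_0(\cdot)$. These elementary relations will be used constantly:
$$2^{-a}=q\le b\le 1\le a\le\Lambda,\qquad 2^a\log n=2^\Lambda=n^r,\qquad r=\varepsilon^3\ge\frac1{\log n}.\tag{1}$$
Here $b=-\log(1-q)\ge q/\ln 2\ge q$, and $b\le1$ because $q\le\frac12$. The rest is the definition of $\Lambda$ and $r$. It helps to keep $p_0=\frac12$ in mind: then $\beta=\gamma=a=b=1$ and $2^\Lambda=2\log n$, so "a power of $2^\Lambda$" means "a power of $\log n$". In general a fixed power of $2^{\Lambda}=n^r$ is $n^{o(1)}$.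

## 2. What $\mathrm{ed}_{\mathcal H}$ and $f$ measure

For graphs $G,G'$ on the same labelled vertex set, $\mathrm{dist}(G,G')=|E(G)\triangle E(G')|$. A property $\mathcal H$ is hereditary if it is closed under isomorphism and under induced subgraphs, and $\mathrm{dist}(G,\mathcal H)=\min\{\mathrm{dist}(G,G'):V(G')=V(G),\,G'\in\mathcal H\}$.

**Definition (edit distance function).** For a hereditary property $\mathcal H$ and $p\in[0,1]$,
$$\mathrm{ed}_{\mathcal H}(p)=\lim_{N\to\infty}\max\Big\{\mathrm{dist}(G,\mathcal H):|V(G)|=N,\ |E(G)|=\big\lfloor p\tbinom N2\big\rfloor\Big\}\Big/\tbinom N2 .$$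

The limit exists, and it is a known fact that for every fixed hereditary $\mathcal H$ also $\mathrm{ed}_{\mathcal H}(p)=\lim_{N\to\infty}\mathbb E[\mathrm{dist}(G(N,p),\mathcal H)]/\binom N2$. So $\mathrm{ed}_{\mathcal H}(p)$ is the fraction of pairs that one must change, in the worst graph of density $p$ and equally in a typical one, to reach $\mathcal H$.

Two random graphs are in play and must not be confused. The graph $F\sim G(n,p_0)$ is drawn once; after that $\mathrm{ed}_{\mathrm{Forb}(F)}$ is a deterministic function of $p$, defined by a limit in another variable $N$. The only randomness in Theorems A and B is that of $F$, and the event in each of them is a statement about all $p\in[0,1]$ at once.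

The smallest case: if $F$ is a single edge, $\mathrm{Forb}(F)$ consists of the empty graphs, all edges must be deleted, and $\mathrm{ed}_{\mathcal H}(p)=p$. If $F$ consists of two nonadjacent vertices, one must add all nonedges and $\mathrm{ed}_{\mathcal H}(p)=1-p$.

The function $f$ is a tent. Put
$$p^*=\frac{\beta}{\beta+\gamma},\qquad 1-p^*=\frac{\gamma}{\beta+\gamma}.$$
Then $p^*/\beta=(1-p^*)/\gamma=1/(\beta+\gamma)$. So $f$ is linear on $[0,p^*]$ and on $[p^*,1]$, vanishes at $0$ and $1$, and has peak
$$f(p^*)=\frac{1}{\beta+\gamma}\cdot\frac{2\log n}{n}.\tag{2}$$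
For $p_0=\frac12$ this is $f(p)=\frac{2\log n}{n}\min\{p,1-p\}$.

## 3. Coloured regularity graphs

**Definition (CRG, embedding).** A *coloured regularity graph* (CRG) $K$ is a finite complete graph whose vertices are coloured white or black and whose edges are coloured white, gray or black. The symmetric matrix $M_K(p)$ has entry $p$ for white vertices (on the diagonal) and white edges, $1-p$ for black vertices and black edges, and $0$ for gray edges. Put
$$g_K(p)=\min\Big\{x^TM_K(p)x:\ x\ge0,\ \sum_vx_v=1\Big\}.$$
A graph $F$ *embeds* in $K$ if there is $\varphi:V(F)\to V(K)$ such that for every edge $uw$ of $F$, either $\varphi(u)=\varphi(w)$ is a black vertex or $\varphi(u)\varphi(w)$ is a black or gray edge; and for every nonedge $uw$, either $\varphi(u)=\varphi(w)$ is a white vertex or $\varphi(u)\varphi(w)$ is a white or gray edge.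

A CRG is an editing recipe. Split the vertices of $G(N,p)$ into classes of sizes about $x_vN$. Inside a white class and across a white edge delete everything; inside a black class and across a black edge fill in everything; across gray edges do nothing. The expected cost is about $x^TM_K(p)x\binom N2$. If $F$ does not embed in $K$, the edited graph has no induced $F$, since mapping each vertex of an induced copy to its class would be an embedding. Hence $\mathrm{ed}_{\mathrm{Forb}(F)}(p)\le g_K(p)$ for each such $K$. The theorem we quote says that nothing does better.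

**Fact 1** (Balogh–Martin, "Edit distance and its computation", Electron. J. Combin. 15 (2008); see also Marchant–Thomason 2010, where the infimum is shown to be attained). $\mathrm{ed}_{\mathrm{Forb}(F)}(p)=\inf\{g_K(p):F\text{ does not embed in }K\}$.

*Example 1: $F=K_3$.* If $K$ has a black vertex, send the whole triangle there. If all vertices of $K$ are white, an embedding must use three different vertices joined pairwise by black or gray edges. So $K_3$ does not embed exactly when all vertices are white and the graph of non-white edges is triangle-free. For such $K$,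
$$x^TM_K(p)x\ \ge\ p\Big(\sum_vx_v^2+2\sum_{uv\text{ white}}x_ux_v\Big)=p\Big(1-2\sum_{uv\text{ not white}}x_ux_v\Big)\ge \frac p2$$
by the Motzkin–Straus theorem for triangle-free graphs. Two white vertices joined by a gray edge, with weights $\frac12,\frac12$, give $p/2$. So $\mathrm{ed}_{\mathrm{Forb}(K_3)}(p)=p/2$: make the graph bipartite.

*Example 2: one white and one black vertex, gray edge.* A graph embeds if and only if its vertices split into an independent set and a clique. Minimizing $px^2+(1-p)(1-x)^2$ at $x=1-p$ gives $g_K(p)=p(1-p)$. The 4-cycle does not split this way: a clique in it has at most two vertices, if it has two then the other two vertices are adjacent, and if it has at most one then at least three vertices are left and they span an edge. So $\mathrm{ed}_{\mathrm{Forb}(C_4)}(p)\le p(1-p)$.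

*Example 3: $k$ white vertices, all edges gray.* Here $F$ embeds if and only if its vertex set is a union of $k$ independent sets, that is $\chi(F)\le k$, and $g_K(p)=\min_x p\sum x_v^2=p/k$. With $k$ black vertices instead, $F$ embeds if and only if $\chi(\overline F)\le k$, and $g_K(p)=(1-p)/k$.

For fixed $x$ the quantity $x^TM_K(p)x$ is linear in $p$. So each $g_K$ is a minimum of linear functions, and therefore
$$\mathrm{ed}_{\mathcal H}\ \text{ is concave and nonnegative on }[0,1].\tag{3}$$

## 4. The upper bound: independence number and clique number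

*Proof of Theorem A(2).* Example 3 turns lower bounds on $\chi(F)$ and $\chi(\overline F)$ into upper bounds on $\mathrm{ed}_{\mathcal H}$; the chromatic numbers are bounded below by a first-moment computation.

**Step 1: $F$ has no large independent set.** Let $k=\lceil2\log n/\beta\rceil+2$. The expected number of independent $k$-sets in $F$ is at most
$$n^k(1-p_0)^{\binom k2}=2^{k(\log n-\beta(k-1)/2)}\le2^{-k\beta/2}\le\frac1n ,$$
because $k-1\ge2\log n/\beta+1$ (first inequality) and $k\beta/2\ge\log n$ (second). So with probability at least $1-1/n$ the independence number is at most $k-1\le2\log n/\beta+2$, and then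
$$\chi(F)\ge\frac{n}{2\log n/\beta+2}=\frac{\beta n}{2(\log n+\beta)}=\frac{\beta n}{2\log n}\cdot\frac1{1+\beta/\log n}.$$

**Step 2: clean up the error terms.** We have $\beta/\log n\le a/\log n\le r$. By (1), $\beta\ge b\ge2^{-a}$, so $\frac{2\log n}{\beta n}\le\frac{2\cdot2^a\log n}{n}=2n^{r-1}\le r$ for $n$ large, as $r\to0$ and $r\ge1/\log n$. Hence
$$\chi(F)-1\ \ge\ \frac{\beta n}{2\log n}\Big(\frac1{1+r}-r\Big)\ \ge\ \frac{\beta n}{2\log n}(1-2r)>0.$$

**Step 3: apply the CRG.** $F$ does not embed in the CRG with $\chi(F)-1$ white vertices and all edges gray. So $\mathrm{ed}_{\mathcal H}(p)\le\frac p{\chi(F)-1}\le(1-2r)^{-1}\frac{2\log n}n\cdot\frac p\beta$ for all $p$. The complement $\overline F\sim G(n,1-p_0)$ has the roles of $\beta,\gamma$ exchanged, so Steps 1 and 2 apply to it, and the CRG with $\chi(\overline F)-1$ black vertices and all edges gray gives $\mathrm{ed}_{\mathcal H}(p)\le(1-2r)^{-1}\frac{2\log n}n\cdot\frac{1-p}\gamma$, again with probability at least $1-1/n$. Finally $(1-2r)^{-1}\le1+4r$ for $r\le\frac14$, since $(1+4r)(1-2r)=1+2r(1-4r)\ge1$.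 With probability at least $1-2/n$ both bounds hold, which is $\mathrm{ed}_{\mathcal H}\le(1+4r)f$. $\square$

## 5. Concavity reduces the lower bound to the point $p^*$

Suppose $\mathrm{ed}_{\mathcal H}(p^*)\ge(1-4\varepsilon)f(p^*)$. By (3), for $p\in[0,p^*]$ we get $\mathrm{ed}_{\mathcal H}(p)\ge\frac p{p^*}\mathrm{ed}_{\mathcal H}(p^*)\ge(1-4\varepsilon)\frac p{p^*}f(p^*)=(1-4\varepsilon)f(p)$, since $f$ is linear on $[0,p^*]$ with $f(0)=0$. The same argument works on $[p^*,1]$. So one value of $p$ is enough, and by Fact 1 it suffices to show, with probability at least $1-\exp(-n^{2-40r})$, that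
$$(\star)\qquad F\text{ embeds in every CRG }K\text{ with }g_K(p^*)\le(1-4\varepsilon)f(p^*).$$

Try the simplest family, $k$ white vertices with gray edges. By Example 3 and (2), $g_K(p^*)=\frac{\beta}{(\beta+\gamma)k}\le(1-4\varepsilon)f(p^*)$ means $k\ge\frac{\beta n}{(1-4\varepsilon)2\log n}$. So $(\star)$ contains the statement that $\chi(F)\le\big\lceil\frac{\beta n}{(1-4\varepsilon)2\log n}\big\rceil$. This is an upper bound on the chromatic number of a random graph, with the right constant. It is the smallest case of what we need, and we need it for all CRGs simultaneously. There are infinitely many of them, with no bound on the number of vertices, so a union bound over CRGs is out of the question. The next section replaces them by finitely many objects.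

## 6. Patterns on $n$ positions

At $p^*$ the matrix has a probabilistic meaning. Let $A=(\beta+\gamma)M_K(p^*)$. Its entries are $\beta$ for white, $\gamma$ for black and $0$ for gray. Since $\beta=-\log\Pr(\text{nonedge})$ and $\gamma=-\log\Pr(\text{edge})$, the entry is the number of bits that the requirement "white: nonedge" or "black: edge" costs in $G(n,p_0)$.

**Definition (pattern).** A *pattern* is a pair $P=(B,W)$ of disjoint sets of 2-subsets of $[n]$ such that, with $d^B_i,d^W_i$ the degrees of $i$ in $B$ and $W$,
$$\gamma d^B_i+\beta d^W_i\le(1-\varepsilon)2\log n\qquad\text{for all }i\in[n].\tag{4}$$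
A pair in $B$ has cost $\gamma$, a pair in $W$ has cost $\beta$. We also write $P$ for the graph $B\cup W$.

Each pair costs at least $b$, so by (1) the maximum degree of $P$ is at most
$$D:=\lfloor2\log n/b\rfloor\le2\cdot2^a\log n=2^{1+\Lambda}\le2^{2\Lambda}.\tag{5}$$
Note that $D\ge1$ for $n\ge2$.

**Definition (violations).** For a bijection $\sigma:[n]\to V(F)$, let $\mathrm{viol}_P(\sigma,F)$ be the number of $ij\in B$ with $\sigma(i)\sigma(j)\notin E(F)$ plus the number of $ij\in W$ with $\sigma(i)\sigma(j)\in E(F)$. Let $V_P(F)=\min_\sigma\mathrm{viol}_P(\sigma,F)$.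

For illustration only, ignore (4) and take $n=3$, $B=\{12\}$, $W=\{13\}$. If $F$ has exactly one edge $xy$ and third vertex $z$, then $\sigma=(x,y,z)$ violates nothing and $V_P(F)=0$. If $F$ is empty, every $\sigma$ violates the pair $12$ only, and $V_P(F)=1$. A genuine pattern, for $p_0=\frac12$, is the *clique pattern*: $s=1+\lfloor(1-\varepsilon)2\log n\rfloor$ divides $n$, $B=\emptyset$, and $W$ consists of the edges of $n/s$ disjoint copies of $K_s$. Then $V_P(F)=0$ says that $V(F)$ splits into independent sets of size $s$.

We shall tolerate a few violations. Put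
$$\ell=\lfloor n2^{-4\Lambda}\rfloor=\lfloor n^{1-4r}\rfloor .$$

**Fact 2 (Bernstein).** For independent $Y_j\in[0,a]$ and $S=\sum_jY_j$, $\Pr(S\ge\mathbb ES+t)\le\exp\Big(-\frac{t^2}{2(\mathrm{Var}\,S+at/3)}\Big)$ for $t>0$, and $\mathrm{Var}\,S\le a\,\mathbb ES$.

**Lemma 1.** For $n$ large: if $V_P(F)\le\ell$ for every pattern $P$, then $(\star)$ holds.

*Proof.* Let $K$ satisfy $g_K(p^*)\le(1-4\varepsilon)f(p^*)$. Let $x$ minimize $x^TAx$ on the simplex; by (2) the minimum $g'$ satisfies $g'\le(1-4\varepsilon)\frac{2\log n}n$.

**Step 1: all vertices in the support of $x$ see the same average cost.** If $u,v$ are in the support, moving a small amount of weight from $u$ to $v$ or back is allowed, so the derivative $2((Ax)_v-(Ax)_u)$ vanishes. Thus $(Ax)_v$ is constant on the support, and averaging with weights $x_v$ shows that the constant is $x^TAx=g'$.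

**Step 2: sample slightly more than $n$ positions with small degrees.** This produces a finite object satisfying (4). Draw $J=\lceil(1+\varepsilon)n\rceil$ independent "positions" $v_1,\dots,v_J\in V(K)$ with distribution $x$, and let $X_i=\sum_{j\ne i}A_{v_iv_j}$, using the diagonal entry when $v_j=v_i$. Conditionally on $v_i$, $X_i$ is a sum of independent variables in $[0,a]$, each of mean $(Ax)_{v_i}=g'$. So its mean is
$$(J-1)g'\le(1+\varepsilon)(1-4\varepsilon)2\log n\le(1-3\varepsilon)2\log n .$$
Take $t=4\varepsilon\log n$, for which $(1-3\varepsilon)2\log n+t=(1-\varepsilon)2\log n$. The conditional variance is at most $a\cdot2\log n$, so Fact 2 gives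
$$\Pr\big(X_i>(1-\varepsilon)2\log n\big)\le\exp\Big(-\frac{16\varepsilon^2\log^2n}{2a\log n\,(2+4\varepsilon/3)}\Big)\le e^{-3\varepsilon^2\log n/a}\le e^{-3/\varepsilon}\le\frac\varepsilon8 .$$
The second inequality holds because $8\ge3(2+4\varepsilon/3)$ for $\varepsilon\le\frac12$. The third holds because $\varepsilon^2\log n/a\ge r^{2/3}\log n/\Lambda=r^{-1/3}=1/\varepsilon$. The last holds because $\varepsilon$ is small. The expected number of positions with $X_i>(1-\varepsilon)2\log n$ is at most $J\varepsilon/8\le\varepsilon n/4$, so some outcome has at most that many. Fix it and delete them. A set $I$ of at least $(1+\frac34\varepsilon)n$ positions remains, and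
$$\sum_{j\in I\setminus\{i\}}A_{v_iv_j}\le(1-\varepsilon)2\log n\qquad\text{for all }i\in I.$$
Call positions $i\ne j$ *neighbours* if $A_{v_iv_j}\ne0$. Since $\beta,\gamma>0$, being non-neighbours means exactly that $v_i\ne v_j$ and $v_iv_j$ is gray. Each neighbour costs at least $b$, so each position has at most $D$ neighbours in $I$.

**Step 3: set aside a reserve that carries no requirements.** This is where vertices of $F$ that cause violations will go. Choose greedily $R\subset I$ with $|R|=\ell$, pairwise non-neighbours. By (5), $D+1\le2\cdot2^{2\Lambda}\le2^{3\Lambda}$. Hence, with $N(R)$ the set of neighbours of $R$,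
$$|R\cup N(R)|\le\ell(D+1)\le n2^{-4\Lambda}2^{3\Lambda}=n2^{-\Lambda}=\frac{n2^{-a}}{\log n}\le\frac n{2\log n}\le\tfrac34\varepsilon n,$$
using $a\ge1$ and $\varepsilon\ge(\log n)^{-1/3}$. In particular the greedy choice never gets stuck. At least $n$ positions of $I$ lie outside $R\cup N(R)$. Choose $n$ of them and label them by $[n]$. Let $ij\in W$ if $v_i=v_j$ is a white vertex or $v_iv_j$ is a white edge, and $ij\in B$ if $v_i=v_j$ is a black vertex or $v_iv_j$ is a black edge. Then $\gamma d_i^B+\beta d_i^W$ is a partial sum of the sum displayed in Step 2, so (4) holds and $P=(B,W)$ is a pattern.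

**Step 4: embed.** By assumption there is $\sigma$ with $\mathrm{viol}_P(\sigma,F)\le\ell$. Let $T\subset[n]$, $|T|\le\ell$, contain an endpoint of each violated pair. Put $\varphi(\sigma(i))=v_i$ for $i\in[n]\setminus T$, and send the vertices of $\sigma(T)$ injectively to positions of $R$, which is possible as $|R|=\ell$; the value of $\varphi$ is the vertex of $K$ at that position. For two positions in $[n]\setminus T$ the pair is gray or its requirement is obeyed. For two positions at least one of which is in $R$, the pair is a non-neighbour pair: either both are in $R$, or the other lies outside $N(R)$. So it lies on a gray edge of $K$, where anything is allowed. Thus $\varphi$ is an embedding of $F$ in $K$. $\square$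

A pattern is determined by listing the coloured neighbours of each $i\in[n]$. Each list is a set of at most $D$ elements of $[n]\times\{B,W\}$, so there are at most $\sum_{j\le D}(2n)^j\le(2n)^{D+1}$ lists. By (5), $D+1\le2\cdot 2^{2\Lambda}=2n^{2r}$, so
$$\#\{\text{patterns}\}\le(2n)^{(D+1)n}\le2^{4n^{1+2r}\log n}.\tag{6}$$
To finish by a union bound we need $\Pr(V_P(F)>\ell)$ to be much smaller than $2^{-4n^{1+2r}\log n}$, for every single pattern $P$.

## 7. Second moment and a single certificate: where they stop

Fix a pattern $P$ of total cost $C$. Call a bijection $\sigma$ *good* (for $F$) if $\mathrm{viol}_P(\sigma,F)=0$, and let $Z=Z(F)$ be the number of good bijections. The pairs $\sigma(e)$, $e\in P$, are distinct, so $\Pr(\sigma\text{ good})=2^{-C}$ and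
$$\mathbb EZ=n!\,2^{-C}.\tag{7}$$
By (4), $C\le\frac12n(1-\varepsilon)2\log n$, so $\mathbb EZ\ge(n/e)^nn^{-(1-\varepsilon)n}=(n^\varepsilon/e)^n$. This is huge, since $n^{\varepsilon}=2^{\varepsilon\log n}$ and $\varepsilon\log n\ge(\log n)^{2/3}$. This computation explains the constant $2\log n$ in (4), and it suggests the second-moment method.

For a permutation $\pi$ of $[n]$, let $O(\pi)$ be the *overlap graph* on $[n]$ with edge set
$$\{e\in B:\pi(e)\in B\}\cup\{e\in W:\pi(e)\in W\},$$
let $X(\pi)$ be the total cost of its edges, and let $U(\pi)$ be the set of its non-isolated vertices. Take bijections $\sigma,\sigma'$ and put $\pi=\sigma'^{-1}\sigma$. A pair of $V(F)$ is constrained by both when it equals $\sigma(e_1)=\sigma'(e_2)$ with $e_1,e_2\in P$, that is $e_2=\pi(e_1)$. If for some such pair $e_1,e_2$ have different colours, the requirements conflict and $\Pr(\text{both good})=0$. Otherwise the doubly constrained pairs correspond exactly to the edges of $O(\pi)$, the total cost of all requirements is $2C-X(\pi)$, and $\Pr(\text{both good})=2^{-2C+X(\pi)}$. For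 fixed $\sigma$, $\pi$ is uniform when $\sigma'$ is. Hence, with $\pi$ uniform,
$$\mathbb EZ^2\le(\mathbb EZ)^2\,\mathbb E\,2^{X(\pi)},\tag{8}$$
with equality when no conflict can occur, for example when $B=\emptyset$.

**The second moment is not close to the squared first moment.** Take $p_0=\frac12$ and the clique pattern. There $|W|=n(s-1)/2$, a fixed pair is mapped by $\pi$ into $W$ with probability $|W|/\binom n2=\frac{s-1}{n-1}$, and so $\mathbb EX=\frac{n(s-1)^2}{2(n-1)}\ge\frac{(s-1)^2}2$. By (8), with equality, and Jensen's inequality,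
$$\frac{\mathbb EZ^2}{(\mathbb EZ)^2}=\mathbb E2^{X}\ge2^{(s-1)^2/2},\qquad s-1=\lfloor(1-\varepsilon)2\log n\rfloor .$$
So Chebyshev's inequality gives nothing. What survives is the Paley–Zygmund inequality $\Pr(Z\ge\frac12\mathbb EZ)\ge\frac14(\mathbb EZ)^2/\mathbb EZ^2$, which yields only a tiny positive probability. We need probability extraordinarily close to 1.

The standard amplifier for a tiny probability is a concentration inequality.

**Fact 3** (Talagrand, Publ. Math. IHÉS 81 (1995)). For a finite product probability space and a nonempty set $\mathcal A$, let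
$$d_T(x,\mathcal A)=\sup_{\alpha\ge0,\ \|\alpha\|_2\le1}\ \min_{y\in\mathcal A}\sum_{i:x_i\ne y_i}\alpha_i .$$
Then $\Pr(\mathcal A)\,\Pr(d_T(x,\mathcal A)\ge t)\le e^{-t^2/4}$ for $t\ge0$.

As an example, in $\{0,1\}^m$ with $\mathcal A=\{(0,\dots,0)\}$ and $x$ having $h\ge1$ ones, $d_T(x,\mathcal A)=\sup_\alpha\sum_{x_i=1}\alpha_i=\sqrt h$, by Cauchy–Schwarz, with equality for $\alpha$ constant on the ones. The weights $\alpha$ may depend on $x$, and this is the freedom we shall use. Our product space is that of the $\binom n2$ independent edge indicators of $F$.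

**One good bijection as a certificate.** Suppose $F_0$ has a good bijection $\sigma$, with $P$ nonempty, and let $V_P(F_1)>\ell$. Since $\sigma$ violates nothing in $F_0$ and more than $\ell$ pairs in $F_1$, the two graphs differ on more than $\ell$ pairs of $\sigma(P)$. Taking $\alpha$ equal to $|P|^{-1/2}$ on $\sigma(P)$ and $0$ elsewhere gives $d_T(F_0,\{V_P>\ell\})\ge\ell/\sqrt{|P|}$, hence
$$\Pr(V_P>\ell)\le\frac{e^{-\ell^2/(4|P|)}}{\Pr(Z>0)} .$$
For the clique pattern $|P|=n(s-1)/2\ge n/2$, and $\ell\le n$, so the exponent $\ell^2/(4|P|)$ is at most $n/2$. Against the $2^{4n^{1+2r}\log n}$ patterns counted in (6) this is not enough, and $\ell$ cannot be raised above $n$: the reserve has $\ell$ of the roughly $n$ positions. This is the exact point of failure: the weight vector is concentrated on about $n\log n$ pairs of the $\binom n2$.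

**Averaging the certificates.** A graph with one good bijection is expected to have enormously many. Let the weight of a pair $e$ be $\mu_e=\Pr(e\in\sigma(P))$ for a uniformly random good $\sigma$. Averaging the certificate inequality gives $\sum_{e\in E(F_0)\triangle E(F_1)}\mu_e>\ell$, with the same $\ell$. If good bijections were spread evenly we would have $\mu_e=|P|/\binom n2$ and $\|\mu\|_2^2=|P|^2/\binom n2$. This is at most $D^2$, since $|P|\le nD/2$, whereas a single certificate gave $|P|$. Then the exponent would be about $\ell^2/D^2=n^{2-o(1)}$, far beyond the union bound. To make this rigorous, note that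
$$\|\mu\|_2^2=\sum_e\Pr(e\in\sigma(P))^2=\mathbb E|\sigma(P)\cap\sigma'(P)|\tag{9}$$
for independent random good $\sigma,\sigma'$. This is a question about the overlap of two good bijections, which is exactly what the second moment controls. So one estimate on $O(\pi)$ must do two things: bound $\mathbb E2^{X}$ (for Paley–Zygmund) and show that pairs of good bijections with large $|U|$ are rare (for the spread). A bound on $\mathbb E2^{X+|U|}$ does both.

## 8. The overlap estimate

Let $\Phi_0=2^{20\Lambda}=n^{20r}$.

**Lemma 2.** For $n$ large, every pattern $P$ and $\pi$ uniform on the permutations of $[n]$: $\mathbb E\,2^{X(\pi)+|U(\pi)|}\le e^{\Phi_0}$.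

*Proof.* For $2\le u\le n$ let $c(u)$ be the maximum total cost of the pairs of $P$ inside a $u$-subset of $[n]$.

**Step 1: dominate by a sum over families of trees.** The aim is to replace the complicated graph $O(\pi)$ by the cheapest witness of its vertex set. Let $U_1,\dots,U_\kappa$ be the vertex sets of the components of $O(\pi)$ with at least two vertices, $u_i=|U_i|$. All edges of $O(\pi)$ are pairs of $P$ inside some $U_i$, so $X(\pi)\le\sum c(u_i)$, and $|U(\pi)|=\sum u_i$. Each $U_i$ is spanned by a tree $T_i\subset O(\pi)\subset P$, and $\pi$ maps every edge of $T_i$ to an edge of $P$; write $\pi(T_i)\subset P$. Hence, for every $\pi$,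
$$2^{X(\pi)+|U(\pi)|}\le\sum_{\{T_1,\dots,T_\kappa\}}\mathbf 1[\pi(T_i)\subset P\ \text{for all }i]\prod_i2^{c(u_i)+u_i},$$
where the sum is over all unordered families, $\kappa\ge0$, of vertex-disjoint trees in $P$ with at least two vertices each, and $u_i$ is the number of vertices of $T_i$.

**Step 2: the probability that $\pi$ maps given trees into $P$.** Fix a family and let $u=\sum u_i$. An injection of $\bigcup U_i$ into $[n]$ that maps all tree edges to edges of $P$ is built tree by tree: at most $n$ choices for the image of a root, then at most $D$ for each further vertex. So there are at most $\prod nD^{u_i-1}$ of them. A given injection is the restriction of $\pi$ with probability $\frac{(n-u)!}{n!}$. Since $\frac{n!}{(n-u)!}=\binom nuu!\ge(\frac nu)^u(\frac ue)^u=(\frac ne)^u$,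
$$\Pr(\pi(T_i)\subset P\ \forall i)\le\Big(\frac en\Big)^u\prod_inD^{u_i-1}=\prod_i\Big(\frac en\Big)^{u_i}nD^{u_i-1}.$$

**Step 3: count trees and sum.** A tree in $P$ with $u$ vertices is traced by a depth-first closed walk of length $2(u-1)$, which determines it. So the number of such trees is at most $nD^{2(u-1)}$. The bounds of Steps 1 and 2 are products over the members of the family. Dropping disjointness, the sum over unordered families with $\kappa$ members is at most $\frac1{\kappa!}$ times the $\kappa$-th power of the sum over single trees. So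
$$\mathbb E2^{X+|U|}\le\sum_{\kappa\ge0}\frac{\Phi^\kappa}{\kappa!}=e^\Phi,\qquad\Phi=\sum_{u=2}^nnD^{2(u-1)}\cdot nD^{u-1}\Big(\frac en\Big)^u2^{u+c(u)}\le\sum_{u=2}^nn^{2-u}(6D^3)^u2^{c(u)},$$
using $2e<6$ and $D\ge1$. By (5), $6D^3\le2^{3\Lambda}2^{6\Lambda}=2^{9\Lambda}=n^{9r}$.

**Step 4: bound the terms of $\Phi$.** There are two bounds on $c(u)$: trivially $c(u)\le a\binom u2$, and by the degree condition (4) $c(u)\le\frac12u(1-\varepsilon)2\log n=(1-\varepsilon)u\log n$. The first is good for small $u$, the second for large $u$.

- For $u=2$ the term is at most $2^{18\Lambda+a}\le2^{19\Lambda}$.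
- For $3\le u\le\frac{\log n}{3a}$ we have $c(u)\le\frac{au^2}2\le\frac u6\log n$ and $2-u\le-\frac u3$. So the term is at most $n^{-u/3+9ru+u/6}=n^{-u/6+9ru}\le n^{-u/12}$ once $9r\le\frac1{12}$. These terms sum to at most $1$ for $n$ large.
- For $u>\frac{\log n}{3a}$, $u\ge3$, the second bound gives a term of at most $n^{2-u+9ru+(1-\varepsilon)u}=n^{2-\varepsilon u+9ru}$. Here $9r=9\varepsilon^3\le\frac\varepsilon4$ for $\varepsilon\le\frac16$. Also $\varepsilon u\ge\frac{\varepsilon\log n}{3a}\ge\frac{\varepsilon\log n}{3\Lambda}=\frac{\varepsilon}{3r}=\frac1{3\varepsilon^2}\ge8$ for $\varepsilon$ small, so $2\le\frac{\varepsilon u}4$. Hence the term is at most $n^{-\varepsilon u/2}\le n^{-4}$, and these at most $n$ terms sum to at most $1$.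

So $\Phi\le2^{19\Lambda}+2\le2^{20\Lambda}=\Phi_0$. $\square$

The factor $1-\varepsilon$ in (4) is what the third case uses: with $(1-\varepsilon)$ replaced by $1$ the bound for the term would be $n^{2+9ru}$.

## 9. One pattern: the spread of the good bijections

**Lemma 3.** For $n$ large and every pattern $P$: $\Pr(V_P(F)>\ell)\le8\exp\big(n^{20r}-n^{2-36r}\big)$.

*Proof.* If $P$ is empty then $V_P=0$ always, so assume $P$ is not empty.

**Step 1: an event $\mathcal G$, not too unlikely, on which good bijections exist and rarely overlap much.** By (8) and Lemma 2,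
$$\mathbb EZ^2\le(\mathbb EZ)^2\,\mathbb E2^{X(\pi)}\le(\mathbb EZ)^2e^{\Phi_0}.$$
Let $u^*=\lceil4\Phi_0\rceil$, and let $Z_>$ be the number of ordered pairs $(\sigma,\sigma')$ of good bijections with $|U(\sigma'^{-1}\sigma)|>u^*$. The computation that led to (8), restricted to such pairs, gives
$$\mathbb EZ_>\le(\mathbb EZ)^2\,\mathbb E\big[2^{X}\mathbf 1_{|U|>u^*}\big]\le(\mathbb EZ)^22^{-u^*}\,\mathbb E2^{X+|U|}\le(\mathbb EZ)^22^{-u^*}e^{\Phi_0}.$$
Let $\mathcal G$ be the event that $Z\ge\frac12\mathbb EZ$ and $Z_>\le\frac1{4n}(\mathbb EZ)^2$. By Paley–Zygmund for the first condition and Markov for the second,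
$$\Pr(\mathcal G)\ge\tfrac14e^{-\Phi_0}-4n2^{-u^*}e^{\Phi_0}\ge\tfrac18e^{-\Phi_0}.$$
The last inequality needs $2^{u^*}\ge32n\,e^{2\Phi_0}$. This holds for $n$ large because $2^{u^*}\ge2^{4\Phi_0}\ge e^{2.7\Phi_0}$ and $\Phi_0=2^{20\Lambda}\ge(\log n)^{20}$, so $e^{0.7\Phi_0}\ge32n$.

**Step 2: on $\mathcal G$ the averaged certificate is spread out.** Let $F_0\in\mathcal G$, so that $Z(F_0)>0$. Let $\sigma,\sigma'$ be independent uniform good bijections for $F_0$, $\pi=\sigma'^{-1}\sigma$, and $\mu_e=\Pr(e\in\sigma(P))$ for each pair $e$ of vertices. If $e=\sigma(e_1)=\sigma'(e_2)$ with $e_1,e_2\in P$, then $e_1$ and $e_2$ have the same colour, because both colours are determined by whether $e$ is an edge of $F_0$. So the pairs in $\sigma(P)\cap\sigma'(P)$ correspond to the edges of $O(\pi)$. As $O(\pi)\subset P$ has maximum degree at most $D$,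
$$|\sigma(P)\cap\sigma'(P)|=|E(O(\pi))|\le\tfrac D2|U(\pi)|.$$
On $\mathcal G$, $\Pr(|U(\pi)|>u^*)=Z_>/Z^2\le\frac{(\mathbb EZ)^2/(4n)}{(\mathbb EZ)^2/4}=\frac1n$, and always $|U|\le n$. By (9),
$$\|\mu\|_2^2=\mathbb E|\sigma(P)\cap\sigma'(P)|\le\tfrac D2u^*+\tfrac1n\cdot\tfrac{nD}2\le\tfrac D2(4\Phi_0+2)\le3\Phi_0D\le3\cdot2^{22\Lambda}\le2^{24\Lambda}.$$

**Step 3: every $F_0\in\mathcal G$ is far from the bad set.** Let $\mathcal V=\{F:V_P(F)>\ell\}$, and assume $\mathcal V\ne\emptyset$, since otherwise there is nothing to prove. Let $F_0\in\mathcal G$ and $F_1\in\mathcal V$. For each good $\sigma$ for $F_0$, every pair that $\sigma$ violates in $F_1$ is obeyed in $F_0$, so it lies in $E(F_0)\triangle E(F_1)$: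
$$\ell<\mathrm{viol}_P(\sigma,F_1)\le\big|\{e\in\sigma(P):e\in E(F_0)\triangle E(F_1)\}\big| .$$
Averaging over $\sigma$, $\sum_{e\in E(F_0)\triangle E(F_1)}\mu_e>\ell$. The weights $\mu$ depend on $F_0$ only, not on $F_1$. So with $\alpha=\mu/\|\mu\|_2$ we get
$$d_T(F_0,\mathcal V)\ge\frac{\ell}{\|\mu\|_2}\ge\ell\,2^{-12\Lambda}\qquad\text{for all }F_0\in\mathcal G.$$

**Step 4: apply Talagrand's inequality.** Fact 3 with $\mathcal A=\mathcal V$ and $t=\ell2^{-12\Lambda}$ gives $\Pr(\mathcal V)\Pr(\mathcal G)\le e^{-t^2/4}$. Since $n2^{-4\Lambda}=n^{1-4r}\ge1$, we have $\ell\ge\frac12n2^{-4\Lambda}$. So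
$$\Pr(\mathcal V)\le\frac1{\Pr(\mathcal G)}e^{-\ell^22^{-24\Lambda}/4}\le8e^{\Phi_0}\exp\big(-n^22^{-32\Lambda-4}\big)\le8\exp\big(n^{20r}-n^{2-36r}\big),$$
where the last inequality uses $\Lambda\ge1$, so that $2^{-32\Lambda-4}\ge2^{-36\Lambda}=n^{-36r}$. $\square$

## 10. All patterns at once

*Proof of Theorem A(1).* By (6), Lemma 3 and the union bound, the probability that $V_P(F)>\ell$ for some pattern $P$ is at most
$$8\exp\big(n^{20r}+4n^{1+2r}\log n-n^{2-36r}\big).$$
Because $r\to0$, for $n$ large $\ln8+n^{20r}+4n^{1+2r}\log n\le\frac12n^{2-36r}$. Moreover $n^{4r}=2^{4\Lambda}=2^{4a}(\log n)^4\ge16(\log n)^4$, so $\frac12n^{2-36r}=\frac12n^{4r}n^{2-40r}\ge n^{2-40r}$. So the probability is at most $\exp(-n^{2-40r})$. Outside this event $V_P(F)\le\ell$ for every pattern, $(\star)$ holds by Lemma 1, hence $\mathrm{ed}_{\mathcal H}(p^*)\ge(1-4\varepsilon)f(p^*)$ by Fact 1, and by the concavity argument of Section 5, $\mathrm{ed}_{\mathcal H}\ge(1-4\varepsilon)f$ on $[0,1]$. With Section 4 this completes the proof of Theorem A, and therefore of Corollary C. $\square$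

## 11. Polynomially small $q$: the formula fails

*Proof of Theorem B.* If $\log(1/q)=o(\log n)$, that is $a=o(\log n)$, the conclusion is Theorem A with $\varepsilon(n)=4r^{1/3}$ for large $n$. It remains to show that it fails when $nq/\log n\to\infty$ but $\log(1/q)\ne o(\log n)$. The mechanism is that Step 1 of Section 4 bounded $\binom nk$ by $n^k$. This is harmless when the independence number is $n^{o(1)}$ and wasteful when it is a power of $n$.

**Step 1: reduce to small $p_0$.** Along a subsequence $q\le n^{-c}$ for some fixed $c\in(0,1]$, and along a further subsequence either $p_0=q$ throughout or $1-p_0=q$ throughout. Complementing graphs preserves $\mathrm{dist}$, exchanges $\mathrm{Forb}(F)$ with $\mathrm{Forb}(\overline F)$ and $G(N,p)$ with $G(N,1-p)$. So $\mathrm{ed}_{\mathrm{Forb}(\overline F)}(1-p)=\mathrm{ed}_{\mathrm{Forb}(F)}(p)$, and likewise $f_{n,1-p_0}(1-p)=f_{n,p_0}(p)$. Hence we may assume $p_0=q\to0$.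

**Step 2: a smaller independence number.** Let $k=\lceil(2-c)\ln n/p_0\rceil+1$. The expected number of independent $k$-sets in $F$ is at most
$$\binom nk(1-p_0)^{\binom k2}\le\Big(\frac{en}k\,e^{-p_0(k-1)/2}\Big)^k.$$
For $n$ large $(2-c)\ln n\ge1$, so $k\ge1/p_0$ and $\ln\frac{en}k\le1+\ln n-\ln\frac1{p_0}\le1+(1-c)\ln n$. Also $p_0(k-1)/2\ge(1-\frac c2)\ln n$. So the expectation is at most $e^{k(1-\frac c2\ln n)}\to0$. Hence with probability tending to 1 the independence number is at most $k-1$, and
$$\chi(F)\ge\frac n{k-1}\ge(1-o(1))\frac{np_0}{(2-c)\ln n}\to\infty .$$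
Here the ceiling is absorbed because $\ln n/p_0\to\infty$, and the limit is the hypothesis $nq/\log n\to\infty$.

**Step 3: compare with $f$.** By Example 3, as in Section 4, and since $\chi(F)-1=(1-o(1))\chi(F)$, with probability tending to 1, for all $p\in(0,p^*]$,
$$\mathrm{ed}_{\mathcal H}(p)\le\frac p{\chi(F)-1}\le(1+o(1))\frac{(2-c)\ln n}{np_0}\,p .$$
On the other hand $\beta=-\log(1-p_0)=(1+o(1))p_0/\ln2$, so on $(0,p^*]$
$$f(p)=\frac{2\log n}n\cdot\frac p\beta=(1+o(1))\frac{2\ln n}{np_0}\,p .$$
So $\mathrm{ed}_{\mathcal H}(p)\le(1-\frac c2+o(1))f(p)$ on $(0,p^*]$, where $f(p)>0$. Since $c$ is fixed, the lower bound $\mathrm{ed}_{\mathcal H}\ge(1-\varepsilon(n))f$ fails, with probability tending to 1 along the subsequence, for every deterministic $\varepsilon(n)\to0$. $\square$
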